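# Chekanov's two $m(5_2)$ knots under one peak

## Smooth type, Thurston–Bennequin number and rotation number decide zigzag concordance

We work in $(\mathbb R^3,\xi_{\rm std})$ with $\xi_{\rm std}=\ker\alpha$, $\alpha=dz-y\,dx$. All knots and links are oriented.

**Theorem 1.** Let $\Lambda,\Lambda'\subset(\mathbb R^3,\xi_{\rm std})$ be smoothly isotopic Legendrian knots with equal Thurston–Bennequin number $tb$ and equal rotation number $r$. Then there are a Legendrian knot $\Lambda_+$ and Lagrangian concordances
$$\Lambda\longrightarrow\Lambda_+\longleftarrow\Lambda'.$$
In particular this holds for Chekanov's two Legendrian representatives of the twist knot $m(5_2)$: they are Lagrangian zigzag concordant, by a zigzag with a single peak.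

**Theorem 2.** For Legendrian knots $\Lambda,\Lambda'\subset(\mathbb R^3,\xi_{\rm std})$ the following are equivalent:

* (a) they are Lagrangian zigzag concordant;
* (b) there is a one-peak zigzag $\Lambda\to\Lambda_+\leftarrow\Lambda'$, both concordances being built from Legendrian isotopies, births and saddles;
* (c) they are smoothly concordant, $tb(\Lambda)=tb(\Lambda')$ and $r(\Lambda)=r(\Lambda')$.

Theorem 1 answers a question raised by Joshua M. Sabloff, David Shea Vela-Vick, C.-M. Michael Wong and Angela Wu, "Lagrangian Zigzag Cobordisms", arXiv:2308.02057 (2023). Theorem 2 is not needed for that question. It uses the same machinery and is proved at the end.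

Now we unpack the words.

**Definition (cobordism, concordance).** The symplectization is $\mathbb R_t\times\mathbb R^3$ with the form $d\lambda$, $\lambda=e^t\alpha$. An exact, orientable Lagrangian cobordism from $\Lambda_-$ (bottom) to $\Lambda_+$ (top) is an orientable surface $L$ on which $\lambda$ restricts to an exact form, and which agrees with $(-\infty,-T)\times\Lambda_-$ and $(T,\infty)\times\Lambda_+$ outside $[-T,T]\times\mathbb R^3$ for some $T>0$. It is a Lagrangian concordance, written $\Lambda_-\to\Lambda_+$, if $L$ is a cylinder.

The relation "there is a concordance from $\Lambda_-$ to $\Lambda_+$" is directed: the bottom and the top play different roles. Allowing arrows in both directions makes it symmetric.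

**Definition (zigzag concordance).** $\Lambda$ and $\Lambda'$ are Lagrangian zigzag concordant if there is a sequence of concordances
$$\Lambda=\Lambda_0\to\Lambda_{+,1}\leftarrow\Lambda_1\to\Lambda_{+,2}\leftarrow\cdots\to\Lambda_{+,n}\leftarrow\Lambda_n=\Lambda'.$$

For example, if $\Lambda$ and $\Lambda'$ are Legendrian isotopic there is a concordance $\Lambda\to\Lambda'$ (we construct it below), and $\Lambda\to\Lambda'\leftarrow\Lambda'$ is a zigzag. We quote the following facts from the posing of the problem: zigzag concordance is an equivalence relation, it refines smooth concordance, and it preserves $tb$ and $r$. So two smoothly isotopic knots with different $tb$ are never zigzag concordant, and (a)$\Rightarrow$(c) in Theorem 2 needs no further argument.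

Chekanov's knots $\Lambda,\Lambda'$ are both of smooth type $m(5_2)$ with the same $tb$ and $r$. They are not Legendrian isotopic: their sets of Poincaré–Chekanov polynomials (of linearized Legendrian contact homology over $\mathbb F_2$, over all augmentations) are $\mathcal P_\Lambda=\{2+t\}$ and $\mathcal P_{\Lambda'}=\{t^{-2}+t+t^2\}$. A concordance $\Lambda_-\to\Lambda_+$ gives $\mathcal P_{\Lambda_-}\subset\mathcal P_{\Lambda_+}$. Neither of the two sets contains the other, so there is no concordance between $\Lambda$ and $\Lambda'$ in either direction, and the first thing one would try, a single arrow, is excluded. A common peak $\Lambda_+$ is not excluded: it must have augmentations realizing both polynomials, and nothing forbids that.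

## Fronts, stabilizations and the facts we quote

The front of a Legendrian link is its projection to the $xz$-plane. Since $y=dz/dx$, the front determines the link; it has no vertical tangents, and it has semicubical cusps. At a crossing the strand of smaller slope is in front (with $x$ to the right and $z$ up, the $y$-axis points away from us). For a front,
$$tb=\text{writhe}-\tfrac12\#\text{cusps},\qquad r=\tfrac12(\#\text{down cusps}-\#\text{up cusps}).$$
For a link we use the same formulas for the whole front; both numbers are invariant under Legendrian isotopy.

The stabilization $S_\pm$ inserts a zigzag, that is, two extra cusps and no crossing, in a strand of the front. It changes $tb$ to $tb-1$ and $r$ to $r\pm1$. We write $S:=S_+S_-$ (a *zigzag pair*) and $\cong$ for Legendrian isotopy. The standard facts are these.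

* **(Ext)** A Legendrian isotopy of closed links extends to a compactly supported ambient contact isotopy.
* **(St)** Stabilization of a given component with a given sign is well defined up to Legendrian isotopy, wherever the zigzag is inserted, and stabilizations commute.
* **(FT)** Smoothly isotopic Legendrian knots become Legendrian isotopic after sufficiently many stabilizations (Fuchs–Tabachnikov, *Topology* 36 (1997)).

The contact vector field $X$ of a function $H$ on $\mathbb R^3$ is determined by $\alpha(X)=H$ and $\iota_Xd\alpha=dH(R)\alpha-dH$ with $R=\partial_z$. Then $\mathcal L_X\alpha=dH+\iota_Xd\alpha=dH(R)\,\alpha$, so its flow preserves $\xi_{\rm std}$.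

## The common stabilization lies in a valley

Let $\Lambda,\Lambda'$ be as in Theorem 1. By (FT), $S_+^aS_-^b\Lambda\cong S_+^{a'}S_-^{b'}\Lambda'$ for some $a,b,a',b'\ge0$. Equality of $tb$ gives $a+b=a'+b'$, equality of $r$ gives $a-b=a'-b'$, so $a=a'$ and $b=b'$. Stabilizing both sides further we reach $a=b=k$:
$$N:=S^k\Lambda\cong S^k\Lambda'.\tag{1}$$

If $k=0$ the knots are Legendrian isotopic and we are done. If $k\ge1$, a sensible first attempt is to use $N$ as the intermediate knot in the zigzag. This stops at once: $tb(N)=tb(\Lambda)-2k$, and concordances preserve $tb$. So $N$ cannot occur anywhere in a zigzag.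

Still, $N$ is related to $\Lambda$. We shall see that $S\Lambda$ carries a short Legendrian arc such that surgery along it (a saddle, going up in $t$) produces $\Lambda\,\sqcup$ (a small unknot). The count of $tb$ agrees: a saddle of our kind raises $tb$ by $1$, and $tb(\Lambda)-2+1=tb(\Lambda)+(-1)$. An unknot can also be born, going up. So we have arrows, now of general cobordisms,
$$\Lambda\to\Lambda\sqcup k\text{ unknots}\leftarrow N\to\Lambda'\sqcup k\text{ unknots}\leftarrow\Lambda'.$$
The pieces are not cylinders, and $N$ is a valley. The attempt would succeed if we could close the unknots off going up, but our building blocks (isotopy, birth, saddle) contain no death.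

The way out is to replace the valley by a peak. On $N$ there are two families of $k$ arcs: $B$, whose surgery gives $\Lambda\,\sqcup$ unknots, and $B'$, whose surgery gives $\Lambda'\,\sqcup$ unknots. If $B$ and $B'$ are disjoint, surgeries along them commute, and performing both gives a link $Y$ which lies above both sides. From $\Lambda$ we reach $Y$ by $k$ births and $k$ saddles, and likewise from $\Lambda'$. The Euler characteristic of each cobordism is $k-k=0$, which is right for a cylinder. What remains is that $Y$ must be a knot.

Try $k=1$ by hand. Let $B$ have endpoints $p,q$ on $N$ and let $B'$ have endpoints $p',q'$. Orientation-compatible surgery along an arc from $p$ to $q$ sends whatever arrives at $p$ out of $q$, and whatever arrives at $q$ out of $p$. If the cyclic order is $p,q,p',q'$, the three intervals $[p,q]$, $[p',q']$ and the rest close up separately, so $Y$ has three components. For general $k$, if all intervals cut out by the arcs are disjoint, $Y$ has $2k+1$ components. If instead the cyclic order is $p,p',q,q'$, put $c_1=[p,p']$, $c_2=[p',q]$, $c_3=[q,q']$, $c_4=[q',p]$. Then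
$$c_1\to c_4\to c_3\to c_2\to c_1,$$
where the end of $c_1$ (at $p'$) continues at $q'$, the end of $c_4$ (at $p$) at $q$, the end of $c_3$ (at $q'$) at $p'$, and the end of $c_2$ (at $q$) at $p$. So $Y$ is a knot. The endpoints have to interleave.

The plan is therefore: construct the Lagrangian building blocks; show that arcs can be slid along $N$ and made disjoint; find the arc on $S\Lambda$; interleave.

## Lagrangian surfaces of the form $w^2=q(\tau,x)$

Put $\tau=e^t$, so $\lambda=\tau\,dz-\tau y\,dx$. Let $q(\tau,x)$ be smooth with $dq\ne0$ along $\{q=0\}$, and let $\Sigma=\{(\tau,x,w):w^2=q(\tau,x)\}$. It is a smooth surface, since $2w\,dw-dq\neq0$ on it. Map it to the symplectization by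
$$(\tau,x,w)\mapsto\big(\tau,\ x,\ y=\tfrac32wq_x,\ z=w^3+\tfrac32\tau wq_\tau\big).\tag{2}$$

**Exact Lagrangian.** Where $w\ne0$, $w$ is locally a function of $(\tau,x)$ with $w_x=q_x/2w$, $w_\tau=q_\tau/2w$. Put $F=\tau w^3$. Then $F_\tau=w^3+\frac32\tau wq_\tau=z$ and $F_x=\frac32\tau wq_x=\tau y$. Hence
$$\lambda|_\Sigma=\tau\,dF_\tau-F_x\,dx=d(\tau F_\tau-F)=d(\tfrac32\tau^2wq_\tau).$$
At a point with $w=0$ the vector $\partial_w$ is tangent to $\Sigma$, so $\{w\ne0\}$ is dense in $\Sigma$, and the equality $\lambda|_\Sigma=d(\frac32\tau^2wq_\tau)$ holds everywhere.

**Immersion.** Where $w\ne0$, $(\tau,x)$ are coordinates on $\Sigma$. At $w=0$, $T\Sigma=\ker dq\oplus\langle\partial_w\rangle$ with $\ker dq\subset\langle\partial_\tau,\partial_x\rangle$. The first summand maps injectively to the $(\tau,x)$-directions and trivially to $(y,z)$. The vector $\partial_w$ maps to $(\frac32q_x,\frac32\tau q_\tau)\ne0$ in the $(y,z)$-directions. So the rank is $2$.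

**Embedding if $q_\tau\ge0$.** A double point would come from two points with the same $(\tau,x)$, hence with values $\pm w\neq0$. As $z$ is odd in $w$, we get $w^3+\frac32\tau wq_\tau=0$, that is $q_\tau=-\frac{2w^2}{3\tau}<0$, a contradiction. The map is proper, because $w$ is bounded when $(\tau,x)$ is. So it is a closed embedding.

**Cylinders.** Over an interval of $\tau$ where $q_\tau=0$, the formulas for $y,z$ do not involve $\tau$, so the surface is a cylinder over a Legendrian curve.

### Surgery and its saddle

Let $M_0=\{(x,3wx,w^3):w^2=x^2-1\}$. Its front is $z=\pm(x^2-1)^{3/2}$, the picture "$>\ <$" with a right cusp at $x=-1$ and a left cusp at $x=1$. Let $a_0=[-1,1]\times\{0\}\times\{0\}$, a Legendrian arc joining the cusps, and $Q_\rho=\{|x|<1+\rho,\ |y|<\rho,\ |z|<\rho\}$.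

For small $\delta>0$ let $m:\mathbb R\to\mathbb R$ be smooth and convex with $m(u)=\delta/2$ for $u\le0$ and $m(u)=u$ for $u\ge\delta$. (Let $m'$ increase from $0$ to $1$ on $[0,\delta]$ with mean value $\frac12$.) By convexity $m\ge\max(u,\delta/2)$ and $0\le m'\le1$. Put $\psi(x)=m(x^2-1)>0$ and
$$M_\psi=\{(x,\tfrac32w\psi',w^3):w^2=\psi\}.$$
Its front is $z=\pm\psi^{3/2}$, the picture "$=$". It agrees with $M_0$ for $x^2-1\ge\delta$.

**Definition (surgery arc).** A surgery arc on a Legendrian link $N$ is a Legendrian arc $a=\varphi(a_0)$ together with a coorientation-preserving contact embedding $\varphi$ of a neighbourhood of $\overline{Q_\rho}$ into $\mathbb R^3$ such that $\varphi^{-1}(N)\cap Q_\rho=M_0\cap Q_\rho$. Then $a\cap N=\partial a$. We may shrink $\rho$ at any time. *Surgery* replaces $\varphi(M_0\cap Q_\rho)$ by $\varphi(M_\psi\cap Q_\rho)$ for small $\delta$; the result is ${\rm Surg}_a(N)$. The arc is *coherent* if both upper strands of the model point in the same direction, that is, if the orientation of $N$ extends over the surgery.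

For example, put two tb $=-1$ unknots side by side in the front and shape the right cusp of the first and the left cusp of the second as in the model. Surgery along the arc between them gives one unknot with two cusps, and the arc is coherent exactly if both upper strands run the same way.

*Locality.* On the part $x^2-1\le\delta$, which is all that changes, $w^2\le\delta$ and $|\psi'|\le2|x|$, so $|y|\le3\sqrt{\delta(1+\delta)}$ and $|z|\le\delta^{3/2}$; the same bounds hold on $M_0$. So as $\delta\to0$ surgery is supported in arbitrarily thin neighbourhoods of $a$. Hence if $a,b$ are disjoint surgery arcs on $N$, then $b$ with its chart shrunk is a surgery arc on ${\rm Surg}_a(N)$ and vice versa, and the two surgeries commute.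

*Independence of $\delta$ and $m$.* For two choices $m_0,m_1$, the functions $m_s=(1-s)m_0+sm_1$ are convex, equal to a positive constant for $u\le0$, and equal to $u$ for $u\ge\max(\delta_0,\delta_1)$. The corresponding $M_{\psi_s}$ are embedded Legendrians, since $\psi_s>0$ keeps the two graphs apart. This is a Legendrian isotopy inside $Q_\rho$.

*Naturality.* If $\theta$ is a coorientation-preserving contactomorphism, then $\theta({\rm Surg}_a(N))={\rm Surg}_{\theta(a)}(\theta(N))$, where $\theta(a)$ has the chart $\theta\circ\varphi$.

*Components.* A coherent surgery along an arc from $p$ to $q$ connects the strand arriving at $p$ to the strand leaving $q$ and the strand arriving at $q$ to the one leaving $p$. (In the model, with upper strands to the right: the upper left strand arrives at $x=-1$, the upper right strand leaves $x=1$, and after surgery they are joined; similarly below.) So if $p,q$ lie on one component, it splits into its two complementary intervals, each closed up. If they lie on two components, these merge.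

**Claim.** There is a Lagrangian cobordism from $N$ to ${\rm Surg}_a(N)$ consisting of one saddle attached to $\mathbb R\times N$.

The purpose of the following computation is to check that (2) applies to an interpolation from $x^2-1$ to $\psi$. Let
$$q=x^2-1+\kappa(\tau)\sigma(x),\qquad \sigma=\psi-(x^2-1)\ge0,$$
where $\kappa$ is smooth and nondecreasing from $0$ to $1$, $\kappa'>0$ where $0<\kappa<1$, and $0\le\tau\kappa'\le1$. The last condition says $d\kappa/dt\le1$, so such $\kappa$ exist. Then $q_\tau=\kappa'\sigma\ge0$.

*$dq\ne0$ on $\{q=0\}$.* If $\kappa=0$, then $x=\pm1$ and $q_x=\pm2$. Let $0<\kappa<1$. If $|x|\ge1$, then $q=0$ forces $x^2-1=0$ and $\sigma=0$, but $\sigma(\pm1)=\delta/2$. So $|x|<1$, where $\sigma>0$, and $q_\tau>0$. If $\kappa=1$, then $q=\psi>0$ and there are no zeros.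

*One critical point.* The critical points of $\tau|_\Sigma$ are the points with $w=q=q_x=0$. By the previous paragraph they have $|x|<1$ and $0<\kappa<1$ (for $\kappa=0$ we had $q_x\ne0$). There $m'=0$, so $q_x=2x(1-\kappa)$. Thus $x=0$, and $q=0$ reads $\kappa=(1+\delta/2)^{-1}$: a single point. Near it $w^2=q$ gives, to second order, $q_\tau\,\Delta\tau=w^2-(1-\kappa)x^2$, a saddle.

*Support.* For $x^2-1\ge\delta$ we have $\sigma=0$ and the surface is the cylinder over $M_0$. For $x^2-1\le\delta$ we have $w^2=q=(1-\kappa)(x^2-1)+\kappa\psi\le\psi\le\delta$, $|q_x|=|2x(1-\kappa+\kappa m')|\le2|x|$ and $0\le\sigma\le1+\delta/2\le2$. Hence $|y|\le3\sqrt\delta\,|x|$ and $|z|\le\delta^{3/2}+3\sqrt\delta$. For small $\delta$ the modification lies in $\mathbb R\times Q_\rho$. The ends are cylinders over $M_0$ and $M_\psi$.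

*Transplantation.* Write $\varphi^*\alpha=e^u\alpha$ with $u$ bounded and put $\Phi(t,p)=(t-u(p),\varphi(p))$. Then $\Phi^*\lambda=e^{t-u}e^u\alpha=\lambda$, and $\Phi$ maps $\mathbb R\times P$ onto $\mathbb R\times\varphi(P)$ for every $P\subset Q_\rho$. Use $\Phi$ of the model inside $\mathbb R\times\varphi(Q_\rho)$ and $\mathbb R\times N$ outside. This proves the claim.

### Birth

Let $U_s=\{(x,-3wx,w^3):w^2+x^2=s^2\}$. Its front is $z=\pm(s^2-x^2)^{3/2}$, so it is an unknot with $tb=-1$, $r=0$. For $p\in\mathbb R^3$ the map
$$\ell_p(x,y,z)=(x+p_x,\ y+p_y,\ z+p_z+p_yx)$$
preserves $\alpha$, since $dz+p_y\,dx-(y+p_y)\,dx=\alpha$, and sends $0$ to $p$.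

**Definition (small standard unknots).** For a link $N$, "$N\sqcup(m$ small standard unknots$)$" means $N\sqcup\bigsqcup_i\ell_{p_i}(U_s)$ with distinct points $p_1,\dots,p_m\notin N$ and $s$ tiny. Each unknot may carry either orientation.

Apart from the orientations of the unknots, this is well defined up to Legendrian isotopy fixing $N$: the space of $m$-tuples of distinct points in the connected $3$-manifold $\mathbb R^3\setminus N$ is connected, along a path of such tuples one $s$ works by compactness, and changing a tiny $s$ is an isotopy.

**Claim.** For $p\notin N$ and $s$ tiny there is a Lagrangian cobordism from $N$ to $N\sqcup\ell_p(U_s)$ consisting of $\mathbb R\times N$ and a disk.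

Use (2) with $q=\tilde\kappa(\tau)-x^2$, where $\tilde\kappa$ is nondecreasing from $-s^2$ to $s^2$, $\tilde\kappa'>0$ where $|\tilde\kappa|<s^2$, and $\tau\tilde\kappa'\le s$. Then $q_\tau\ge0$. If $q=0$ and $x\ne0$, then $q_x\ne0$; if $q=0$ and $x=0$, then $\tilde\kappa=0$ and $q_\tau>0$. The surface $\{w^2+x^2=\tilde\kappa(\tau)\}$ is a disk on which $\tau$ has one minimum, with cylindrical top end over $U_s$. It lies over $\{|x|\le s,\ |y|\le3s^2,\ |z|\le s^3+\frac32s^2\}$. Apply ${\rm id}\times\ell_p$, which preserves $\lambda$. For $s$ tiny the disk misses $\mathbb R\times N$. A disk can be oriented either way, so the new unknot may carry either orientation.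

### Isotopy

Let $N_1=\theta_1(N_0)$ for a compactly supported contact isotopy $\theta_s$ with contact Hamiltonian $H_s$ and contact vector field $X_s$. The lift $\tilde X_s=X_s-dH_s(R)\partial_t$ satisfies $\mathcal L_{\tilde X_s}\lambda=0$, so $\iota_{\tilde X_s}d\lambda=-d(e^tH_s)$: it is the Hamiltonian vector field of $e^tH_s$ in the convention $\iota_Zd\lambda=-dh$. Choose $\chi(t)$ with $\chi=0$ for $t\ll0$ and $\chi=1$ for $t\gg0$. Since $\iota_Rd\lambda=-e^tdt$, the Hamiltonian vector field of $\chi e^tH_s$ is
$$Z_s=\chi\tilde X_s+\chi'H_sR .$$
Its $t$-component $-\chi\,dH_s(R)$ is bounded and its $\mathbb R^3$-part is supported over a compact set, so the flow exists. Because the $t$-velocity is bounded, the time-one map is the identity for $t\ll0$ and the lift $(t,p)\mapsto(t+f(p),\theta_1(p))$ of $\theta_1$ for $t\gg0$. The image of $\mathbb R\times N_0$ is a union of Lagrangian cylinders from $N_0$ to $N_1$. By (Ext) this applies to every Legendrian isotopy.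

### Counting births against surgeries

**Lemma 3.** If a Legendrian knot $Y$ is obtained from a Legendrian knot $\Lambda$ by Legendrian isotopies, $b$ births and $b$ coherent surgeries, in any order, then there is an exact, orientable Lagrangian concordance from $\Lambda$ to $Y$.

*Proof.* Translation in $t$ multiplies $\lambda$ by a constant, so it preserves Lagrangians and cylindrical ends. After translations the pieces constructed above can be glued along cylindrical ends. The result is an embedded Lagrangian cobordism; let $L$ be its compact part. Births contribute $+1$ to the Euler characteristic, saddles $-1$, isotopies $0$, and gluing along circles adds up: $\chi(L)=b-b=0$.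

Every component of $L$ has nonempty top boundary. This is true for the initial cylinder and for a birth disk, and it persists under isotopies and saddles, since surgery on a nonempty closed $1$-manifold is a nonempty closed $1$-manifold. As $Y$ is connected, $L$ is connected. A connected compact surface with $\chi=0$ and two boundary circles is an annulus. Coherence of the surgeries makes the orientations of $\Lambda$ and $Y$ extend over it. The form $\lambda|_L$ is closed, and it vanishes on the bottom end, which is a cylinder over a Legendrian. The bottom circle generates $H_1(L)$, so $\lambda|_L$ is exact. $\square$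

## Sliding arcs along a link and pulling them off each other

To interleave arcs we must move their endpoints along $N$ without moving $N$.

**Lemma 4 (sliding).** Let $N$ be a Legendrian link and $f:N\to N$ a diffeomorphism isotopic to the identity. Some compactly supported contact isotopy preserves $N$ setwise at all times and ends with a map restricting to $f$ on $N$.

*Proof.* Let $f$ be the time-one map of vector fields $v_s\partial_x$ on $N$. Each component has a standard neighbourhood, contactomorphic to a neighbourhood of $\{y=z=0\}$ in $S^1_x\times\mathbb R^2$ with contact form $dz-y\,dx$. There take $H_s=-v_s(x)y$. Along $y=z=0$ we have $H_s=0$, $dH_s(R)=0$ and $-dH_s=v_s\,dy=\iota_{v_s\partial_x}(dx\wedge dy)=\iota_{v_s\partial_x}d\alpha$, while $\alpha(v_s\partial_x)=0$. So the contact vector field of $H_s$ is $v_s\partial_x$ on $N$. Multiply the Hamiltonian by a cutoff function equal to $1$ near $N$; nothing changes near $N$. (Being a contact vector field depends only on the contact structure, so the model neighbourhood may be used.) $\square$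

**Lemma 5 (general position).** Let $a$ be a finite union of disjoint surgery arcs on $N$ and $G$ a finite union of compact embedded smooth arcs with $\partial a\cap G=\emptyset$. An arbitrarily small contact isotopy, equal to the identity near $N$, makes $a$ disjoint from $G$. The moved arcs are surgery arcs on $N$.

*Proof.* Let $V$ be a neighbourhood of $\partial a$ in $a$ with $\overline V\cap G=\emptyset$, and $a_{\rm mid}=a\setminus V$, a compact subset of $\mathbb R^3\setminus N$. At a point, contact vector fields realize every tangent vector: $H$ prescribes the $R$-component, and $dH|_\xi$, which can be prescribed independently, gives the $\xi$-component through the nondegenerate form $d\alpha|_\xi$. By compactness there are finitely many contact Hamiltonians $H_1,\dots,H_k$, supported away from a neighbourhood of $N$, whose vector fields span $T\mathbb R^3$ along $a_{\rm mid}$. Let $\theta_s$ be the time-one map of $\sum s_iH_i$, $s\in\mathbb R^k$. The derivative of $(s,p)\mapsto\theta_s(p)$ in $s_i$ at $s=0$ is the $i$-th vector field, so this map is a submersion near $\{0\}\times a_{\rm mid}$. Extend the arcs $a_{\rm mid}$ and $G$ slightly to open arcs. Since $1+1<3$, parametric transversality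 gives $\theta_s(a_{\rm mid})\cap G=\emptyset$ for generic small $s$. For small $s$ also $\theta_s(\overline V)\cap G=\emptyset$. By naturality $\theta_s(a)$ consists of surgery arcs on $\theta_s(N)=N$. $\square$

## The arc on $S_+S_-\Lambda$ that splits off an unknot

We need to recognize small standard unknots in fronts.

**Definition (eye).** For smooth functions $A$ and $G>0$ on $[c-s,c+s]$ let
$$E(A,G,c,s)=\{(x,y,z):w^2+(x-c)^2=s^2,\ z=A+w^3G,\ y=A'+w^3G'-3w(x-c)G\}.$$

For example $E(0,1,0,s)=U_s$. Differentiating $w^2+(x-c)^2=s^2$ gives $ww_x=-(x-c)$, so $y=dz/dx$ where $w\neq0$, and the circle is Legendrian. It is immersed: where $w\ne0$, $x$ is a coordinate; at $w=0$ we have $\partial_wy=-3(x-c)G\ne0$. It is embedded, because $w^3=(z-A)/G$ is determined by $(x,z)$. Let $D$ be the closed disk in the front plane bounded by its front.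

**Lemma 6.** If the front of a link $N$ misses $D$, then $E(A,G,c,s)$ is Legendrian isotopic, in the complement of $N$, to a small standard unknot.

*Proof.* Shrink $s$: the fronts of $E(A,G,c,s')$, $s'\le s$, lie in $D$, so these circles miss $N$. As $s'\to0$ they converge to $p=(c,A'(c),A(c))$, and $p\notin N$ because $(c,A(c))\in D$. For $s'$ tiny interpolate linearly from $(A,G)$ to $(A(c)+A'(c)(x-c),1)$. All intermediate functions $A_r$ have the same value and derivative at $c$, and all $G_r$ are positive, so the circles stay in a small ball around $p$ that misses $N$. The last circle is
$$\{(c+X,\ A'(c)-3wX,\ A(c)+A'(c)X+w^3):w^2+X^2=s'^2\}=\ell_p(U_{s'}).\qquad\square$$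

**Lemma 7.** Let $L$ be a Legendrian link and let $L^*$ be obtained from $L$ by inserting, at various places, $m$ zigzag pairs, so that each component $C$ is replaced by some $S^jC$, the $j$'s having sum $m$. Then, up to Legendrian isotopy of $L^*$, it carries disjoint coherent surgery arcs $B_1,\dots,B_m$ and pairwise disjoint closed intervals $I_1,\dots,I_m\subset L^*$ with $\partial I_i=\partial B_i$, such that
$${\rm Surg}_{B_1,\dots,B_m}(L^*)\cong L\sqcup(m\text{ small standard unknots}).$$

*Proof.* **Step 1 (a standard box).** We reduce to one explicit picture. We may assume that the front of $L$ is generic, and by (St) we may choose where and in which form the zigzags are inserted. Choose $m$ points of the front that are neither cusps nor crossings, with disjoint small neighbourhoods in the front plane meeting the front only in one strand $z=g(x)$. The map $(x,y,z)\mapsto(x,y-g',z-g)$ preserves $\alpha$ and turns the strand into a piece of $\{y=z=0\}$. Translations in $x$ and $z$ preserve $\alpha$, and the scaling $(x,y,z)\mapsto(\mu x,\nu y,\mu\nu z)$ with $\mu,\nu>0$ multiplies it by $\mu\nu$. Choosing first $\mu$ and then $\mu\nu$ large, we reach a model in which the strand is $\{z=1,\ y=0\}$,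 $|x|\le4$, and the front region $\{|x|\le4,\ |z|\le6\}$ contains nothing else. Suppose first that the strand is oriented to the right.

**Step 2 (insertion).** We insert the two zigzags so that two of their cusps face each other. Choose even functions

* $u$ on $1\le|x|\le4$ with $u=(x^2-1)^{3/2}$ near $|x|=1$, $u>0$ for $|x|>1$, and $u=1$ for $|x|\ge2$;
* $d$ on $1\le|x|\le3$ with $d=(x^2-1)^{3/2}$ near $|x|=1$, $d=4-(3-|x|)^{3/2}$ near $|x|=3$, and $0<d<4$ for $1<|x|<3$;
* $e$ on $|x|\le3$ with $e=4+(3-|x|)^{3/2}$ near $|x|=3$, and $4<e<6$ for $|x|<3$;

smooth except for the indicated semicubical behaviour. Replace the strand by the Legendrian arc with the following front: from the left along $z=u$ to a right cusp $R_1=(-1,0)$; back left along $z=-d$ to a left cusp $L_1=(-3,-4)$; right along $z=-e$ to a right cusp $R_2=(3,-4)$; back left along $z=-d$ to a left cusp $L_2=(1,0)$; right along $z=u$. The three kinds of branches lie in $z\ge0$, $-4\le z\le0$ and $z\le-4$ and meet only at the cusps, so there are no crossings and the arc is embedded.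

The cusps $R_1,L_1$ are traversed downwards and $R_2,L_2$ upwards. The part over $[-4,0]$ consists of three stacked graphs joined at two down cusps, a strand with one zigzag; the part over $[0,4]$ is a strand with one zigzag with two up cusps. (Without creating crossings or vertical tangents, the two zigzags shrink in the front to small ones sitting in a graph over $[-4,4]$.) So this is one stabilization of each sign: a zigzag pair.

**Step 3 (the arc and the interval).** We exhibit $B$ and $I$. Near $R_1$ and $L_2$ the front is that of $M_0$, and the bottom strand has $z\le-4$. So for small $\rho$ the link meets $Q_\rho$ exactly in $M_0\cap Q_\rho$, and $B=a_0$, from $R_1$ to $L_2$, with $\varphi$ the inclusion, is a surgery arc. It is coherent, because the knot runs to the right on both upper branches. Let $I$ be the part of the link from $R_1$ through $L_1,R_2$ to $L_2$.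

**Step 4 (the surgery).** We identify the result. Surgery replaces the two upper branches by a graph $z=\hat u(x)>0$ over $|x|\le4$, and the two branches $z=-d$ by a graph $z=-\hat d(x)<0$ over $|x|\le3$. Here $\hat u=\hat d=\psi^{3/2}$ for $|x|\le\sqrt{1+\delta}$, elsewhere $\hat u=u$ and $\hat d=d$, and $0<\hat d<4$ for $|x|<3$. The graphs $z=(1-s)\hat u+s$, $0\le s\le1$, are fixed for $|x|\ge2$ and have front in $z>0$. They are a Legendrian isotopy back to the original strand, away from everything else.

The curves $z=-\hat d$ and $z=-e$ form an eye. Put
$$A=-\tfrac12(\hat d+e),\qquad G=\tfrac12(e-\hat d)(9-x^2)^{-3/2}.$$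
These are smooth on $[-3,3]$ with $G>0$: near $|x|=3$ one finds $A=-4$ and $G=(3-|x|)^{3/2}(9-x^2)^{-3/2}=(3+|x|)^{-3/2}$. Since $A\pm(9-x^2)^{3/2}G$ equals $-\hat d$ and $-e$ respectively, the circle is $E(A,G,0,3)$. Its front disk lies in $\{z<0\}$ and meets no other part of the front.

If the strand is oriented to the left, use the same front with reversed orientation: each sign of zigzag still occurs once, and both upper branches run to the left, so $B$ is coherent.

**Step 5 (back to $\mathbb R^3$).** We undo the change of coordinates. Translations, scalings and the shear $(x,y,z)\mapsto(x,y+g',z+g)$ send eyes to eyes, with front disks corresponding. For the shear, $A$ becomes $A+g$. For the scaling, with $W=\mu w$, $A$ becomes $\mu\nu A(x/\mu)$, $G$ becomes $\mu^{-2}\nu\,G(x/\mu)$, and $c,s$ become $\mu c,\mu s$. So Lemma 6 applies in $\mathbb R^3$, to the $m$ eyes one after another; as the $m$ front neighbourhoods are disjoint, the other eyes and the unknots already obtained do not interfere. The result is $L\sqcup(m$ small standard unknots$)$. $\square$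

As a check, take $L=U_s$ and $m=1$: then $tb(SU_s)=-3$, the surgery removes two cusps and no crossing, and the result, two split unknots, has $tb=-2=(-1)+(-1)$.

## Interleaved tame systems give a knot

**Definition (tame system).** A tame system on a Legendrian knot $N$ is a family $B=(B_1,\dots,B_\beta)$ of disjoint coherent surgery arcs together with pairwise disjoint closed intervals $I_i\subset N$ with $\partial I_i=\partial B_i$.

Lemma 7 provides tame systems on $S^m\Lambda$. By contrast, the two crossing chords with cyclic order $p,p',q,q'$ of our $k=1$ computation do not form one tame system: no choice of intervals with these endpoints is disjoint. They will be one arc from each of two tame systems.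

**Proposition 8.** Let $B,B'$ be tame systems with the same number $\beta$ of arcs on a Legendrian knot $N$. After moving $B'$ by a contactomorphism $\theta$, contact isotopic to the identity and preserving $N$ (so that ${\rm Surg}_{\theta(B')}(N)=\theta({\rm Surg}_{B'}(N))\cong{\rm Surg}_{B'}(N)$), $B$ and $B'$ are disjoint and $Y={\rm Surg}_{B\cup B'}(N)$ is a knot. It arises from ${\rm Surg}_B(N)$, and also from ${\rm Surg}_{B'}(N)$, by $\beta$ coherent surgeries and Legendrian isotopy.

*Proof.* **Step 1 (interleave).** We move endpoints. Write $I_i=[p_i,q_i]$ and $I'_i=[p'_i,q'_i]$ with respect to the orientation of $N$, numbered in cyclic order. As the $I'_i$ are disjoint, the endpoints of $B'$ have cyclic order $p_1',q_1',p_2',q_2',\dots$. An orientation-preserving diffeomorphism of the circle $N$ is isotopic to the identity and can move these points to any prescribed points in the same cyclic order. By Lemma 4 we may assume the cyclic order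
$$p_1<p_1'<q_1<q_1'<p_2<p_2'<q_2<q_2'<\cdots.\tag{3}$$

**Step 2 (make disjoint).** Now $\partial B'\cap B=\emptyset$, since $B\cap N=\partial B$. By Lemma 5 with $a=B'$ and $G=B$ we make $B'$ disjoint from $B$ without moving $N$ or the order (3).

**Step 3 (count components).** Surgery along $B_1,\dots,B_\beta$ splits off the disjoint intervals one after another:
$${\rm Surg}_B(N)=N_0\sqcup W_1\sqcup\dots\sqcup W_\beta,$$
where $W_i$ is $I_i$ closed up and $N_0$ is $N\setminus\bigcup I_i$ closed up. By (3), $B_i'$ has its endpoint $p'_i$ on $W_i$ and its endpoint $q'_i$ on $N_0$. It is coherent on ${\rm Surg}_B(N)$, because this link carries the orientation of $N$ away from $B$. So the $\beta$ surgeries along $B'$ merge $W_1,\dots,W_\beta$ one after another into $N_0$, and $Y$ is a knot. Since surgeries along disjoint arcs commute, $Y$ also arises from ${\rm Surg}_{B'}(N)$ by the $\beta$ coherent surgeries along $B$. $\square$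

## Proof of Theorem 1 and Chekanov's pair

Let $N=S^k\Lambda\cong S^k\Lambda'$ as in (1). Apply Lemma 7 to $L=\Lambda$ with $m=k$ and to $L=\Lambda'$ with $m=k$, and transport the arcs and intervals to $N$ by ambient contact isotopies (Ext). By naturality $N$ carries tame systems $B$ and $B'$ of $k$ arcs each with
$${\rm Surg}_B(N)\cong\Lambda\sqcup(k\text{ small standard unknots}),\qquad{\rm Surg}_{B'}(N)\cong\Lambda'\sqcup(k\text{ small standard unknots}).$$
Let $\Lambda_+:=Y$ be the knot of Proposition 8. From $\Lambda$ we reach it by $k$ births (the orientations of the unknots being chosen to match), a Legendrian isotopy to ${\rm Surg}_B(N)$, and $k$ coherent surgeries along $B'$. From $\Lambda'$ we reach it by $k$ births, a Legendrian isotopy to ${\rm Surg}_{B'}(N)$, and $k$ coherent surgeries along $B$. Lemma 3 gives concordances $\Lambda\to\Lambda_+$ and $\Lambda'\to\Lambda_+$.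

It remains to check the hypotheses for Chekanov's pair. Both knots have smooth type $m(5_2)$, a $2$-bridge and hence invertible knot, so they are isotopic as oriented knots for any choice of orientations. Their $tb$ and $r$ agree. In fact $tb$ is the value of the Poincaré–Chekanov polynomials at $t=-1$: $2+(-1)=1$ and $1+(-1)+1=1$. The inequality $tb+|r|\le2g-1$ with genus $g=1$ then gives $r=0$, so reversing an orientation changes nothing. Hence Chekanov's two knots are Lagrangian zigzag concordant, via $\Lambda\to\Lambda_+\leftarrow\Lambda'$. This completes the proof of Theorem 1. $\blacksquare$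

Since there is no concordance between Chekanov's knots in either direction, a one-peak zigzag is the simplest possible one for them.

## Smooth concordance instead of smooth isotopy: proof of Theorem 2

(b)$\Rightarrow$(a) is immediate from the definition, and (a)$\Rightarrow$(c) holds because concordances preserve $tb$, $r$ and the smooth concordance class. We prove (c)$\Rightarrow$(b).

The proof of Theorem 1 used (FT) for knots of the same smooth type. If the types $K,K'$ are only concordant, $\Lambda$ and $\Lambda'$ have no common stabilization unless $K=K'$. What a smooth concordance does give is a knot $K''$ from which both $K\,\sqcup$ (unlink) and $K'\,\sqcup$ (unlink) arise by band surgery. We realize $K''$ by a Legendrian knot and let it play the role of $N$. This needs a version of (FT) for links, which we derive from grid diagrams.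

* **(Grid)** Any two grid diagrams of the same oriented link type are related by torus translations, commutations and (de)stabilizations (Cromwell, *Topology Appl.* 64 (1995); Dynnikov, *Fund. Math.* 190 (2006)). Every Legendrian link is Legendrian isotopic to one given by a grid diagram, and each of these moves induces a Legendrian isotopy or a Legendrian (de)stabilization of one component (Ozsváth–Szabó–Thurston, *Geom. Topol.* 12 (2008); Ng–Thurston, *Proc. Gökova* 2008).
* **(FT-links)** *Legendrian links of the same oriented smooth type become Legendrian isotopic after suitable stabilizations of individual components.*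

To prove (FT-links), let $G_0,\dots,G_n$ be the Legendrian links of a chain of grid moves from one link to the other. Suppose inductively that $A(G_0)\cong A'(G_i)$ for some stabilizations $A,A'$. If $G_{i+1}\cong s(G_i)$ for a stabilization $s$, then $sA(G_0)\cong sA'(G_i)\cong A'(s(G_i))\cong A'(G_{i+1})$ by (St), with $s$ applied to corresponding components. If $G_i\cong s(G_{i+1})$, then $A(G_0)\cong A's(G_{i+1})$. If $G_{i+1}\cong G_i$ there is nothing to do. No labelling of components is prescribed, and none is needed below.

**Step 1 (a knot $K''$ between $K$ and $K'$).** The purpose is to put all the topology of the concordance into bands on one knot. By the usual rearrangement of critical levels, put a smooth concordance from $K$ to $K'$ in Morse position with $k$ births, then saddles along disjoint coherent bands on $K\sqcup O^k$ at one level, then $k'$ deaths. Here $O^k$ is the split $k$-component unlink, and "coherent" means that the orientations extend. Since the annulus has Euler characteristic $0$, there are $k+k'$ bands.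

The annulus minus the $k'$ death disks is connected. So the graph whose vertices are $K$ and the $k$ circles of $O^k$, and whose edges are the bands, is connected. It has $k+1$ vertices; choose a spanning tree, with $k$ edges. Surgery along the $k$ tree bands merges all components of $K\sqcup O^k$ into a knot $K''$. The other $k'$ bands are disjoint from these, hence are bands on $K''$, and surgery along them turns $K''$ into $K'\sqcup O^{k'}$. For each tree band $[0,1]^2$, the same rectangle attached along the other pair of sides is a band on $K''$ that undoes the surgery. So $K''$ carries disjoint coherent bands $e_1,\dots,e_k$ and $e_1',\dots,e_{k'}'$ such that surgery along the $e_i$ gives $K\sqcup O^k$, and surgery along the $e_i'$ gives $K'\sqcup O^{k'}$.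

**Step 2 (a Legendrian realization).** The purpose is to turn each band surgery, read backwards, into our Legendrian surgery.

*Flat bands.* Each band has a ball neighbourhood, disjoint from the others, that meets $K''$ in two unknotted arcs and is standard together with the band. By an ambient isotopy make these balls round and tiny, such that inside each of them the picture lies in a plane $y=\text{const}$, with the band a rectangle between two horizontal strands. After a small generic perturbation the centres of the balls have distinct projections to the $xz$-plane, and no other part of $K''$ projects to them. Contract the planar picture in each ball, within its plane, towards the centre. We obtain a diagram of $K''$ in the $xz$-plane, generic outside the boxes, in which each band is a rectangle between two horizontal strands "$=$" in a box containing nothing else, and band surgery is "$=$" $\mapsto$ "$\supset\ \subset$". By coherence the two strands are antiparallel.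

*Front.* Make the two strands at each crossing straight with slopes $\pm1$ in a small disk. In a front the strand of smaller slope must be in front. If it is not, rotate the disk by a quarter turn, dragging the strands in a surrounding annulus; this creates no crossings and is a planar isotopy fixing the boxes. Then, with vertical tangencies generic and away from crossings and boxes, replace each vertical tangency by a cusp. Draw the boxes as rescaled models $M_\psi$. This is the front of a Legendrian knot $N_1$ of type $K''$.

*The arcs.* Replacing "$=$" by "$>\ <$", that is $M_\psi$ by $M_0$, in the $e$-boxes gives a Legendrian link $L_1$ of type $K\sqcup O^k$ with coherent surgery arcs $\eta=(\eta_1,\dots,\eta_k)$ and ${\rm Surg}_\eta(L_1)=N_1$. Doing so in the $e'$-boxes gives a Legendrian link $L_1'$ of type $K'\sqcup O^{k'}$ with coherent surgery arcs $\eta'$ and ${\rm Surg}_{\eta'}(L'_1)=N_1$.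

**Step 3 (stabilize to a common knot).** The purpose is to connect $L_1$ with $\Lambda$, $L_1'$ with $\Lambda'$, and to end on one knot $N$. The oriented type of $K\sqcup O^k$ does not depend on how $O^k$ is oriented, so (FT-links) applies to $L_1$ and $\Lambda\sqcup(k$ small standard unknots $U_i)$. Stabilize further on both sides until each component of the latter link has received equally many stabilizations of each sign. Thus some componentwise stabilization $L$ of $L_1$, with zigzags inserted away from the $\eta$-boxes, satisfies
$$L\cong S^m\Lambda\sqcup S^{j_1}U_1\sqcup\dots\sqcup S^{j_k}U_k,\tag{4}$$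
the $S^{j_i}U_i$ lying in disjoint tiny balls away from $S^m\Lambda$. Put $\beta=m+\sum j_i$ and $N={\rm Surg}_\eta(L)$. Since the zigzags are away from the boxes, $N\cong S_+^pS_-^nN_1$ for some $p,n$. Define $L',m',j_i',\beta'$ and $N'={\rm Surg}_{\eta'}(L')\cong S_+^{p'}S_-^{n'}N_1$ in the same way from $L'_1$ and $\Lambda'$.

Coherent surgery "$>\ <$" $\mapsto$ "$=$" in a front box removes two cusps, one down and one up, and no crossing. So it raises $tb$ by $1$ and preserves $r$. The components in (4) are split from one another, so their linking numbers vanish and $tb$ and $r$ are sums over components. Hence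
$$tb(N)=\Big(tb(\Lambda)-2m-\sum_i(1+2j_i)\Big)+k=tb(\Lambda)-2\beta,\qquad r(N)=r(\Lambda),$$
and likewise $tb(N')=tb(\Lambda')-2\beta'$, $r(N')=r(\Lambda')$. Adding zigzag pairs, away from the boxes, to the component of $L$ corresponding to $S^m\Lambda$ (this raises $m$), or likewise for $L'$, we may assume $\beta=\beta'$. By (c), $tb(N)=tb(N')$ and $r(N)=r(N')$. As both are stabilizations of $N_1$, this says $p+n=p'+n'$ and $p-n=p'-n'$. Hence $p=p'$, $n=n'$ and $N\cong N'$.

**Step 4 (tame systems on $N$).** The purpose is to carry the arcs of Lemma 7 from $L$ through the surgery along $\eta$. Apply Lemma 7 to $\Lambda\sqcup\bigsqcup U_i$, with $m$ zigzag pairs on $\Lambda$ and $j_i$ on $U_i$, and transport by (Ext). So $L$ carries $\beta$ disjoint coherent arcs $B$ and pairwise disjoint closed intervals $I_i\subset L$, $\partial I_i=\partial B_i$, with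
$${\rm Surg}_B(L)\cong\Lambda\sqcup(k+\beta\text{ small standard unknots}).$$
(The $\beta$ new unknots are small relative to $\Lambda\sqcup\bigsqcup U_i$; move them, in the complement of this link, away from the tiny balls containing the $U_i$.)

On each component of $L$ the intervals $I_i$ are disjoint and closed, so they can be pushed into a short arc free of endpoints of $\eta$. By Lemma 4, slide $B$ along $L$ so that no endpoint of $\eta$ lies in any $I_i$; by naturality this does not change ${\rm Surg}_B(L)$ up to isotopy. Now $\partial B\cap\eta=\emptyset$, since $\eta\cap L=\partial\eta$. By Lemma 5, with $a=B$ and $G=\eta$, make $B\cap\eta=\emptyset$. Also $I_i\cap\eta=\emptyset$. Do the surgeries along $\eta$ in neighbourhoods so thin that they miss $B$ and all $I_i$. Then the $I_i$ survive as disjoint intervals of the knot $N={\rm Surg}_\eta(L)$, and the arcs $B$ are coherent on $N$, since $N$ carries the orientation of $L$ away from $\eta$. So $B$ is a tame system of $\beta$ arcs on $N$. Since the surgeries commute,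
$${\rm Surg}_B(N)={\rm Surg}_\eta({\rm Surg}_B(L))$$
is obtained from $\Lambda$ by $k+\beta$ births, a Legendrian isotopy and $k$ coherent surgeries. In the same way, transporting from $N'\cong N$, there is a tame system $B'$ of $\beta$ arcs on $N$ such that ${\rm Surg}_{B'}(N)$ is obtained from $\Lambda'$ by $k'+\beta$ births, Legendrian isotopies and $k'$ coherent surgeries.

**Step 5 (the peak).** The purpose is to interleave and count. Let $\Lambda_+=Y$ be the knot that Proposition 8 produces from $B$ and $B'$. Up to Legendrian isotopies, it is obtained from $\Lambda$ by $k+\beta$ births and $k+\beta$ coherent surgeries, and from $\Lambda'$ by $k'+\beta$ births and $k'+\beta$ coherent surgeries. Lemma 3 gives Lagrangian concordances $\Lambda\to\Lambda_+\leftarrow\Lambda'$, built from Legendrian isotopies, births and saddles. This is (b). $\blacksquare$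

Thus Lagrangian zigzag concordance in $(\mathbb R^3,\xi_{\rm std})$ is exactly the equivalence relation "smoothly concordant with the same Thurston–Bennequin and rotation numbers".
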